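\title{Perfect subsets of $\Sigma_1$-definable sets at limits of large cardinals}

\begin{abstract}
Let $\lambda$ be the supremum of a strictly increasing sequence $\vec\lambda=\langle\lambda_n\mid n<\omega\rangle$ of ${<}\lambda$-supercompact cardinals. We prove in ZFC that every set $X\subseteq\mathcal{P}(\lambda)$ of cardinality greater than $\lambda$ that is $\Sigma_1$-definable with parameters in $V_\lambda\cup\{\vec\lambda\}$ contains a closed homeomorphic copy of ${}^\omega\lambda$. It suffices that the $\lambda_n$ are measurable and that the ${<}\lambda$-strong cardinals are unbounded in $\lambda$; measurability alone does not suffice. If $V_\lambda$ is allowed as a further parameter, the statement is not provable in ZFC, provided that ZFC with GCH and infinitely many supercompact cardinals is consistent.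
\end{abstract}

\section{The question and the results}\label{sec:intro}

For an infinite cardinal $\lambda$, let ${}^\omega\lambda$ be the set of all functions from $\omega$ to $\lambda$, with the product of the discrete topologies on $\lambda$. Give the power set $\mathcal{P}(\lambda)$ the topology whose basic open sets are the sets $\{x\subseteq\lambda : x\cap\alpha=a\}$ for $\alpha<\lambda$ and $a\subseteq\alpha$. A \emph{perfect embedding} is a function $\iota\colon{}^\omega\lambda\to\mathcal{P}(\lambda)$ that is a homeomorphism between ${}^\omega\lambda$ and a closed subset of $\mathcal{P}(\lambda)$.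

Suppose that $\lambda$ is a strong limit cardinal and the supremum of a strictly increasing sequence $\langle\lambda_n\mid n<\omega\rangle$ of infinite cardinals. Then $\mathcal{P}(\lambda)$ is the product of the discrete spaces $\mathcal{P}(\lambda_0),\mathcal{P}(\lambda_1\setminus\lambda_0),\mathcal{P}(\lambda_2\setminus\lambda_1),\dots$, each of size less than $\lambda$, and its topology has a base of size $\lambda$. Moreover $|{}^\omega\lambda|=2^\lambda$, because $2^\lambda\le\prod_n2^{\lambda_n}\le\lambda^\omega$. So $\lambda$ plays for $\mathcal{P}(\lambda)$ the role that $\omega$ plays for the Cantor space, and the natural perfect set dichotomy for a set $X\subseteq\mathcal{P}(\lambda)$ reads: either $|X|\le\lambda$, or $X$ contains the range of a perfect embedding and has size $2^\lambda$ for a topological reason.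

The dichotomy fails for arbitrary sets (Example~\ref{ex:chain}), so one asks for it among simply definable sets. A set $X\subseteq\mathcal{P}(\lambda)$ is \emph{$\Sigma_1$-definable with parameters in $P$} if $X=\{x\subseteq\lambda:\varphi(x,p_0,\dots,p_{k-1})\}$, evaluated in $V$, for a $\Sigma_1$-formula $\varphi$ of the language of set theory and some $p_0,\dots,p_{k-1}\in P$. The parameters must be restricted, since $X$ is defined from the parameter $X$ by the formula $x\in X$. A cardinal $\kappa$ is \emph{${<}\lambda$-supercompact} if it is $\gamma$-supercompact for every $\gamma<\lambda$. The following question was posed by Dimonte, Iannella and L\"ucke \cite{DIL}: does ZFC prove statement (A) below, and if so, does it prove (B)?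

\begin{itemize}
\item[(A)] Let $\vec\lambda=\langle\lambda_n\mid n<\omega\rangle$ be a strictly increasing sequence of cardinals with supremum $\lambda$ such that every $\lambda_n$ is ${<}\lambda$-supercompact. If $X\subseteq\mathcal{P}(\lambda)$ has cardinality greater than $\lambda$ and is $\Sigma_1$-definable with parameters in $V_\lambda\cup\{\vec\lambda\}$, then there is a perfect embedding $\iota\colon{}^\omega\lambda\to\mathcal{P}(\lambda)$ with $\mathrm{ran}(\iota)\subseteq X$.
\item[(B)] The same statement with parameters in $V_\lambda\cup\{V_\lambda,\vec\lambda\}$.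
\end{itemize}

One might expect (A) and (B) to stand or fall together, since $V_\lambda$ is definable from $\vec\lambda$. But the obvious definition of $V_\lambda$ contains an unbounded universal quantifier (``every set of rank below $\lambda$ is a member''), which a $\Sigma_1$-formula does not have. This difference decides the question: (A) is a theorem, and (B) is not.

A cardinal $\kappa<\lambda$ is \emph{${<}\lambda$-strong} if for every $\delta<\lambda$ there is an elementary embedding $j\colon V\to M$ into a transitive class $M$ with critical point $\kappa$, $V_\delta\subseteq M$ and $j(\kappa)>\delta$.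

\begin{theorem}[ZFC]\label{thm:main}
Let $\vec\lambda=\langle\lambda_n\mid n<\omega\rangle$ be a strictly increasing sequence of measurable cardinals with supremum $\lambda$, and suppose that the ${<}\lambda$-strong cardinals are unbounded in $\lambda$. If $X\subseteq\mathcal{P}(\lambda)$ has cardinality greater than $\lambda$ and is $\Sigma_1$-definable with parameters in $V_\lambda\cup\{\vec\lambda\}$, then there is a perfect embedding $\iota\colon{}^\omega\lambda\to\mathcal{P}(\lambda)$ with $\mathrm{ran}(\iota)\subseteq X$.
\end{theorem}

\begin{corollary}\label{cor:A}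
ZFC proves \textup{(A)}.
\end{corollary}

\begin{theorem}\label{thm:B}
If $\mathrm{ZFC}+\mathrm{GCH}+{}$``there are infinitely many supercompact cardinals'' is consistent, then so is $\mathrm{ZFC}+\neg\textup{(B)}$.
\end{theorem}

In (A), ``${<}\lambda$-supercompact'' cannot be weakened to ``measurable''. For a sequence $\vec U=\langle U_n\mid n<\omega\rangle$ we write $L[\vec U]$ for $L[B]$, where $B=\{(n,A):A\in U_n\}$.

\begin{theorem}\label{thm:meas}
Assume $V=L[\vec U]$, where $\vec U=\langle U_n\mid n<\omega\rangle$ and $U_n$ is a normal ultrafilter on $\kappa_n$, with $\kappa_0<\kappa_1<\cdots$. Let $\lambda_n=\kappa_{2n+1}$ and $\lambda=\sup_n\lambda_n$. Then there is a set $X\subseteq\mathcal{P}(\lambda)$ of cardinality greater than $\lambda$, $\Sigma_1$-definable from the single parameter $\vec\lambda=\langle\lambda_n\mid n<\omega\rangle$, that does not contain the range of a perfect embedding.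
\end{theorem}

The proof of Theorem~\ref{thm:main} rests on the upward absoluteness of $\Sigma_1$-formulas. Let $X$ be defined by $\varphi(x,\vec\lambda,p)$ and fix $x\in X$. Collapse a small elementary submodel containing $x$, $\vec\lambda$ and $p$ to a transitive set $\bar M$, and stretch $\bar M$ by iterated ultrapowers in such a way that the collapse of $\vec\lambda$ is sent to the true $\vec\lambda$ and $p$ is fixed. The image of the collapse of $x$ then satisfies $\varphi$ in a transitive model, hence in $V$. So every such iteration produces an element of $X$, and the task is to find a tree of iterations whose branches produce different elements. Measures on the $\lambda_n$ do the stretching. Extenders on strong cardinals do the branching: at the $k$-th branching point we choose how many times to apply the $k$-th extender. A counting argument, the only place where $|X|>\lambda$ is used, finds an $x$ for which different choices give different sets. Section~\ref{sec:one} shows this in the case of one extender and no $\vec\lambda$; Sections~\ref{sec:names} and~\ref{sec:tree} give the proof.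

Both counterexamples are long chains in $\prod_n\lambda_n$ under eventual domination, built by recursion along the canonical well-order of a model $L[B]$ (Sections~\ref{sec:criteria} and~\ref{sec:LB}). Such a chain is $\Sigma_1$-definable as soon as a $\Sigma_1$-formula can identify the levels of $L[B]$. For Theorem~\ref{thm:B}, note that the hypothesis of (B) depends only on $V_\lambda$ and $\vec\lambda$, so it passes to every inner model with the same $V_\lambda$; we force so that the continuum function below $\lambda$ encodes a set $A$ with $V_\lambda\subseteq L[A]$, and then $V_\lambda$ defines $A$ (Section~\ref{sec:B}). For Theorem~\ref{thm:meas} we use an iterate of $L[\vec U]$ whose measures are restrictions of the club filters on the $\lambda_n$ (Section~\ref{sec:meas}).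

\section{Two topological criteria}\label{sec:criteria}

In this section $\lambda_0<\lambda_1<\cdots$ are infinite cardinals with supremum $\lambda$. Products of cardinals carry the product of the discrete topologies. The first lemma says what has to be built in order to obtain a perfect embedding. A node of ${}^{<\omega}\lambda$ has $\lambda$ immediate successors, while the trees that we construct split into fewer than $\lambda$ pieces at each level; the lemma bridges this gap by letting a node wait until a level with enough splitting is reached.

\begin{lemma}\label{lem:tree}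
Let $\mu_0<\mu_1<\cdots$ be infinite cardinals with supremum $\lambda$, let $S=\prod_k\mu_k$, and let $\alpha_0\le\alpha_1\le\cdots$ be ordinals below $\lambda$ with supremum $\lambda$. Suppose that $F\colon S\to\mathcal{P}(\lambda)$ satisfies, for all $s,s'\in S$ and $k<\omega$,
\begin{equation}\label{eq:tree}
F(s)\cap\alpha_k=F(s')\cap\alpha_k\iff s\restriction(k+1)=s'\restriction(k+1).
\end{equation}
Then there is a perfect embedding with range contained in $\mathrm{ran}(F)$.
\end{lemma}

\begin{proof}
The sets $N_k(s)=\{s'\in S:s'\restriction(k+1)=s\restriction(k+1)\}$ form a neighborhood base at $s$, the sets $B_k(z)=\{z'\subseteq\lambda:z'\cap\alpha_k=z\cap\alpha_k\}$ form a neighborhood base at $z$, and \eqref{eq:tree} says that $F^{-1}[B_k(F(s))]=N_k(s)$. Hence $F$ is injective, continuous, and open onto its range. Let $z$ be in the closure of the range and choose $s^k\in S$ with $F(s^k)\cap\alpha_k=z\cap\alpha_k$. For $k<l$ the sets $F(s^k)$ and $F(s^l)$ agree below $\alpha_k$, so $s^k\restriction(k+1)=s^l\restriction(k+1)$. Thus $s=\bigcup_ks^k\restriction(k+1)$ is an element of $S$ with $F(s)\cap\alpha_k=z\cap\alpha_k$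 for all $k$, that is, $F(s)=z$. So $F$ is a homeomorphism onto a closed set.

It remains to find a homeomorphism $e$ of ${}^\omega\lambda$ onto a closed subset of $S$; then $F\circ e$ is as required. Given $a\in{}^\omega\lambda$, write $e(a)$ in consecutive blocks, the $i$-th block starting at coordinate $c_i$. Let $c_0=0$. Given $c_i$, let $d_i$ be the least natural number $d\ge1$ with $a(i)<\mu_{c_i+d}$, and put
\[
e(a)(c_i)=d_i,\qquad e(a)(c)=0\ \text{ for }c_i<c<c_i+d_i,\qquad e(a)(c_i+d_i)=a(i),
\]
and $c_{i+1}=c_i+d_i+1$. The first entry of a block announces where the block ends, and the last entry is $a(i)$. So for $a,a'\in{}^\omega\lambda$ we have $a\restriction i=a'\restriction i$ if and only if $e(a)$ and $e(a')$ agree below the coordinate $c_i$ computed from $a$. Since $c_i\ge i$, the map $e$ is a homeomorphism onto its range. Let $s$ be in the closure of the range. Every entry of $s$ at the start of a block is a natural number, so we can read $s$ block by block: $c_0=0$, $d_i=s(c_i)$, $a(i)=s(c_i+d_i)$, $c_{i+1}=c_i+d_i+1$. In detail, if $c_i$ has been reached, pick $a'$ with $e(a')(c)=s(c)$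 for $c\le c_i$, which shows that $c_i$ starts the $i$-th block of $e(a')$ and $1\le s(c_i)<\omega$; then pick $a''$ with $e(a'')\restriction c_{i+1}=s\restriction c_{i+1}$, which shows that $a''\restriction(i+1)=a\restriction(i+1)$ and hence $e(a)\restriction c_{i+1}=s\restriction c_{i+1}$. So $e(a)=s$.
\end{proof}

For $f\in\prod_n\lambda_n$ let
\[
x_f=\{\lambda_n+f(n):n<\omega\}\subseteq\lambda .
\]
Since $\lambda_n+f(n)<\lambda_n+\lambda_n<\lambda_{n+1}$, the ordinal $\lambda_n+f(n)$ is the unique element of $x_f$ in the interval $[\lambda_n,\lambda_{n+1})$. Hence $x_f\cap\lambda_{n+1}$ and $f\restriction(n+1)$ determine each other, and $f\mapsto x_f$ is injective. Write $f<^*g$ if $f(n)<g(n)$ for all but finitely many $n$; this relation is transitive and irreflexive.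

\begin{lemma}\label{lem:nowo}
If $\mathcal{F}\subseteq\prod_n\lambda_n$ is strictly well-ordered by $<^*$, then no perfect embedding has its range contained in $\{x_f:f\in\mathcal{F}\}$.
\end{lemma}

\begin{proof}
Suppose that $\iota$ is such an embedding. We pull the well-order back to the Cantor space ${}^\omega2\subseteq{}^\omega\lambda$ and show that it is Borel, which is impossible. For $c\in{}^\omega2$ let $\iota(c)=x_{f^c}$ with $f^c\in\mathcal{F}$. By continuity $c\mapsto\iota(c)\cap\lambda_{n+1}$ is locally constant, hence so is $c\mapsto f^c(n)$. Therefore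
\[
R=\{(c,d):f^c<^*f^d\}=\bigcup_{k}\bigcap_{n\ge k}\{(c,d):f^c(n)<f^d(n)\}
\]
is a Borel subset of ${}^\omega2\times{}^\omega2$. As $c\mapsto f^c$ is injective, $R$ is a strict well-order of ${}^\omega2$; write $c\prec d$ for $(c,d)\in R$.

Recall the Kuratowski--Ulam theorem: a Borel set $Z\subseteq{}^\omega2\times{}^\omega2$ is meager if and only if all but meagerly many of its vertical sections are meager, if and only if the same holds for its horizontal sections. If some set $\{c:c\prec d\}$ is non-meager, let $A$ be this set for the $\prec$-least such $d$; otherwise let $A={}^\omega2$. In both cases $A$ is Borel and non-meager, and $\{c\in A:c\prec e\}$ is meager for every $e\in A$. So all horizontal sections of $R\cap A^2$ are meager, hence $R\cap A^2$ is meager, hence all but meagerly many vertical sections are meager. Since $A$ is non-meager, there is $c\in A$ such that $\{e\in A:c\prec e\}$ is meager. Then $A=\{e\in A:e\prec c\}\cup\{c\}\cup\{e\in A:c\prec e\}$ is meager, a contradiction.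
\end{proof}

\begin{lemma}\label{lem:bound}
If all $\lambda_n$ are regular and $\mathcal{F}\subseteq\prod_n\lambda_n$ has size at most $\lambda$, then there is $g\in\prod_n\lambda_n$ with $f<^*g$ for all $f\in\mathcal{F}$.
\end{lemma}

\begin{proof}
Fix an injection $h\colon\mathcal{F}\to\lambda$. Let $Z_0=\emptyset$ and $Z_{n+1}=\{f\in\mathcal{F}:h(f)<\lambda_n\}$, so that $|Z_n|<\lambda_n$. By regularity $g(n)=\sup\{f(n)+1:f\in Z_n\}<\lambda_n$. Every $f\in\mathcal{F}$ lies in $Z_n$ for all but finitely many $n$, so $f<^*g$.
\end{proof}

\begin{example}\label{ex:chain}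
The map $f\mapsto x_f$ satisfies \eqref{eq:tree} with $\mu_k=\lambda_k$ and $\alpha_k=\lambda_{k+1}$, so $\{x_f:f\in\prod_n\lambda_n\}$ contains the range of a perfect embedding. If the $\lambda_n$ are regular, Lemma~\ref{lem:bound} and the axiom of choice give a $<^*$-increasing sequence $\langle f_\alpha\mid\alpha<\lambda^+\rangle$, and by Lemma~\ref{lem:nowo} the set $\{x_{f_\alpha}:\alpha<\lambda^+\}$ of size $\lambda^+$ contains no such range.
\end{example}

\section{Set-theoretic background}\label{sec:prelim}

\subsection*{Models of $\mathrm{ZFC}^-$}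
$\mathrm{ZFC}^-$ is ZFC without the power set axiom, formulated with Collection and the well-ordering principle. $H_\theta$ is the set of sets whose transitive closure has size less than $\theta$. We use the following standard facts.
\begin{itemize}
\item[(F1)] If $N$ is transitive and satisfies a $\Sigma_1$-formula $\varphi(\vec a)$, then $\varphi(\vec a)$ holds in $V$. For regular uncountable $\theta$, $H_\theta\models\mathrm{ZFC}^-$ and $H_\theta\prec_{\Sigma_1}V$.
\item[(F2)] If $N\models\mathrm{ZFC}^-$ is transitive and $R\in N$ is a relation, then $R$ is well-founded in $N$ if and only if it is well-founded in $V$: a rank function in $N$, or a nonempty set in $N$ without minimal element, is one in $V$. Transitive collapses and the satisfaction relation of set structures are also computed correctly in $N$.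
\end{itemize}

\subsection*{Large cardinals}
A \emph{normal ultrafilter} on an uncountable cardinal $\nu$ is a nonprincipal $\nu$-complete ultrafilter $U$ on $\nu$ such that every $f\colon\nu\to\nu$ with $\{z:f(z)<z\}\in U$ is constant on a set in $U$. A cardinal is measurable if and only if it carries a normal ultrafilter, if and only if it is the critical point of an elementary embedding $j\colon V\to M$ into a transitive class; measurable cardinals are inaccessible. A cardinal $\kappa$ is \emph{$\gamma$-supercompact} if there is such a $j$ with critical point $\kappa$, $j(\kappa)>\gamma$ and ${}^\gamma M\subseteq M$. For $\gamma\ge\kappa$ this is equivalent to the existence of a normal fine $\kappa$-complete ultrafilter on $\mathcal{P}_\kappa(\gamma)=\{a\subseteq\gamma:|a|<\kappa\}$; here \emph{fine} means that $\{a:\alpha\in a\}$ is in the ultrafilter for all $\alpha<\gamma$, and \emph{normal} means that every function $f$ with $f(a)\in a$ on a set in the ultrafilter is constant on a set in the ultrafilter. A cardinal is \emph{supercompact} if it is $\gamma$-supercompact for all $\gamma$. As usual,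 statements about embeddings $j\colon V\to M$ are understood through the ultrafilters and extenders that code them.

\begin{itemize}
\item[(F3)] If $\lambda$ is the supremum of inaccessible cardinals $\lambda_0<\lambda_1<\cdots$, then $\lambda$ is a strong limit, every $v\in V_{\lambda_n}$ has transitive closure of size less than $\lambda_n$, and so $|V_\delta|<\lambda$ for $\delta<\lambda$ and $|V_\lambda|=\lambda$.
\end{itemize}

\begin{proof}[Proof of Corollary~\ref{cor:A} from Theorem~\ref{thm:main}]
Let $\vec\lambda$ be as in (A) and $\kappa=\lambda_n$. Then $\kappa$ is measurable, so (F3) applies. We show that $\kappa$ is ${<}\lambda$-strong. Let $\delta<\lambda$ and $\gamma=|V_{\delta+\omega}|$, after enlarging $\delta$ to a cardinal; then $\delta\le\gamma<\lambda$. Let $j\colon V\to M$ witness that $\kappa$ is $\gamma$-supercompact. By $\in$-induction every $v\in V_\delta$ is in $M$, because $v\subseteq M$ and $|v|\le\gamma$. So $V_\delta\subseteq M$ and $j(\kappa)>\gamma\ge\delta$.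
\end{proof}

\subsection*{Ultrapowers by normal ultrafilters}
Let $P$ be a transitive model of $\mathrm{ZFC}^-$ and $u\in P$ with $P\models{}$``$u$ is a normal ultrafilter on $\nu$''. The ultrapower $\mathrm{Ult}(P,u)$ consists of the classes $[f]$ of functions $f\in P$ with domain $\nu$, where $[f]=[g]$ and $[f]\in[g]$ mean that $\{z<\nu:f(z)=g(z)\}$ and $\{z<\nu:f(z)\in g(z)\}$, respectively, are in $u$. {\L}o\'s's theorem holds, since Collection and the well-ordering principle provide witnessing functions in $P$. If the ultrapower is well-founded, we identify it with its transitive collapse $Q$ and let $j\colon P\to Q$ send $x$ to the class of the constant function $c_x$ with value $x$.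
\begin{itemize}
\item[(F4)] The map $j$ is elementary, $j(\nu)>\nu$, every element of $Q$ has the form $j(f)(\nu)$, and $A\in u\iff\nu\in j(A)$ for $A\in P$, $A\subseteq\nu$. If $V_\nu$ exists in $P$ and all its elements have size less than $\nu$ in $P$, then $j$ is the identity on $V_\nu^P$.
\end{itemize}
For the last clause, a member $[f]$ of $j(v)$, $v\in V^P_\nu$, has $f$ constant on a set in $u$ by $\nu$-completeness; so the members of $j(v)$ are the $j(w)$, $w\in v$, and $\in$-induction applies.

\section{Extenders and iterations}\label{sec:ext}

In Sections~\ref{sec:ext}--\ref{sec:tree}, $\vec\lambda$ and $\lambda$ are as in Theorem~\ref{thm:main}, $U_n$ is a fixed normal ultrafilter on $\lambda_n$, and $\theta>\lambda$ is a fixed regular cardinal. By (F3), $V_\lambda\in H_\theta$.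

\subsection*{Extenders}
A normal ultrafilter records which subsets $A$ of the critical point $\nu$ satisfy $\nu\in j(A)$. For an embedding with $V_\delta\subseteq M$ we record the same information for every $a\in V_\delta$ in place of $\nu$. Let $\kappa<\lambda$ be ${<}\lambda$-strong, let $\delta$ be a limit ordinal with $\kappa<\delta<\lambda$, and let $j\colon V\to M$ have critical point $\kappa$, $V_\delta\subseteq M$ and $j(\kappa)>\delta$. Put $D=V_\delta$, so that $D\subseteq V^M_{j(\kappa)}=j(V_\kappa)$, and let
\[
E=\langle E_a\mid a\in D\rangle,\qquad E_a=\{A\subseteq V_\kappa:a\in j(A)\}.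
\]
In this paper an \emph{extender} is a sequence $E$ obtained in this way. It is an element of $V_\lambda$, and it determines $D=\mathrm{dom}(E)$ and $V_\kappa=\bigcup E_\emptyset$. We write $\mathrm{cp}(E)=\kappa$ and $\mathrm{cp}(U_n)=\lambda_n$. Both $D$ and $V_\kappa$ are closed under ordered pairs; tuples $(a_1,\dots,a_r)$ are iterated ordered pairs.

We shall form ultrapowers of small models by their versions of $E$ and $U_n$. All that is needed about these models is their first-order theory.

\begin{definition}
A pair $(P,e)$ is \emph{suitable} if $P$ is a transitive set, $e\in P$, and $(P,\in,e)$ is elementarily equivalent to $(H_\theta,\in,E)$, where $E$ is an extender or one of the $U_n$. Accordingly we call $e$ a \emph{$P$-extender} or a \emph{$P$-measure}, and $\mathrm{cp}(e)$ is defined in $P$ as above.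
\end{definition}

Let $e$ be a $P$-extender, $\kappa'=\mathrm{cp}(e)$ and $D'=\mathrm{dom}(e)$. On the pairs $(a,f)$ with $a\in D'$ and $f\in P$ a function with domain $V^P_{\kappa'}$, define $(a,f)\sim(b,g)$ and $(a,f)\mathrel{\tilde\in}(b,g)$ to mean that
\[
\{(z_0,z_1)\in V^P_{\kappa'}:f(z_0)=g(z_1)\}\quad\text{and}\quad\{(z_0,z_1)\in V^P_{\kappa'}:f(z_0)\in g(z_1)\},
\]
respectively, belong to $e_{(a,b)}$. Let $c_x$ be the constant function with value $x$ and $\mathrm{id}$ the identity, both on $V^P_{\kappa'}$.

\begin{lemma}\label{lem:E}
Let $e$ be a $P$-extender, with notation as above.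
\begin{itemize}
\item[(E0)] $\sim$ is an equivalence relation that respects $\tilde\in$. Let $\mathrm{Ult}(P,e)$ be the quotient structure, with elements $[a,f]$.
\item[(E1)] For every formula $\psi$, $\mathrm{Ult}(P,e)\models\psi([a_1,f_1],\dots,[a_r,f_r])$ if and only if $\{(z_1,\dots,z_r)\in V^P_{\kappa'}:P\models\psi(f_1(z_1),\dots,f_r(z_r))\}\in e_{(a_1,\dots,a_r)}$, and $x\mapsto[\emptyset,c_x]$ is elementary.
\item[(E2)] For $d\in D'$, the members of $[d,\mathrm{id}]$ are exactly the $[d',\mathrm{id}]$ with $d'\in d$, and $[d,\mathrm{id}]$ is a member of $[\emptyset,c_v]$ for $v=V^P_{\kappa'}$.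
\item[(E3)] For $x\in V^P_{\kappa'}$, every member of $[\emptyset,c_x]$ is $[\emptyset,c_{x'}]$ for some $x'\in x$.
\item[(E4)] For $d\in D'$ and $y\in P$ with $y\subseteq V^P_{\kappa'}$, $[d,\mathrm{id}]$ is a member of $[\emptyset,c_y]$ if and only if $y\in e_d$.
\end{itemize}
\end{lemma}

\begin{proof}
The pairs $(a,f)$ and the relations $\sim,\tilde\in$ are definable over $P$ from $e$. So each statement (for (E1), each instance $\psi$) is a first-order sentence about $(P,\in,e)$, and it suffices to treat $(H_\theta,E)$, with $E$ derived from $j\colon V\to M$. By the definition of $E_{(a,b)}$, $(a,f)\sim(b,g)$ means $j(f)(a)=j(g)(b)$, and $(a,f)\mathrel{\tilde\in}(b,g)$ means $j(f)(a)\in j(g)(b)$. This gives (E0), and $[a,f]\mapsto j(f)(a)$ is an isomorphism of $\mathrm{Ult}(H_\theta,E)$ onto $(Y,\in)$, where $Y\subseteq j(H_\theta)$ is the set of all $j(f)(a)$.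

We claim that $Y\prec j(H_\theta)$. Suppose $j(H_\theta)\models\exists w\,\psi(w,j(f_1)(a_1),\dots,j(f_r)(a_r))$. Choose $h\colon V_\kappa\to H_\theta$ such that $H_\theta\models\psi(h(z),f_1(z_1),\dots,f_r(z_r))$ whenever $z=(z_1,\dots,z_r)$ and some witness exists in $H_\theta$. Then $h\in H_\theta$ since $\theta>|V_\kappa|$ is regular, and by elementarity of $j$ the element $j(h)((a_1,\dots,a_r))$ of $Y$ is a witness. This proves the claim. Hence $Y\models\psi(j(f_1)(a_1),\dots,j(f_r)(a_r))$ if and only if $j(H_\theta)$ satisfies this formula, if and only if $(a_1,\dots,a_r)\in j(A)$ for the set $A$ displayed in (E1). Since $[\emptyset,c_x]$ corresponds to $j(x)$, the map $x\mapsto[\emptyset,c_x]$ is elementary.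

The class $[d,\mathrm{id}]$ corresponds to $j(\mathrm{id})(d)=d$. So $D\subseteq Y$, and (E2) holds because $D$ is transitive and $D\subseteq j(V_\kappa)$. For (E3) use $j(x)=x$ for $x\in V_\kappa$. Statement (E4) is the definition of $E_d$.
\end{proof}

\begin{lemma}\label{lem:ult}
Let $(P,e)$ be suitable, $\kappa'=\mathrm{cp}(e)$, and let $\mathrm{Ult}(P,e)$ be well-founded with transitive collapse $Q$ and ultrapower map $j\colon P\to Q$.
\begin{itemize}
\item[(a)] $j$ is elementary and is the identity on $V^P_{\kappa'}$, and $|Q|\le|P|$.
\item[(b)] If $e$ is a $P$-extender, then $\mathrm{dom}(e)\subseteq V^Q_{j(\kappa')}$, and $d\in j(y)\iff y\in e_d$ for all $d\in\mathrm{dom}(e)$ and all $y\in P$ with $y\subseteq V^P_{\kappa'}$.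
\end{itemize}
\end{lemma}

\begin{proof}
The size bound holds since $Q$ is a quotient of a subset of $P$. For $P$-measures, (a) is (F4). Let $e$ be a $P$-extender, so $j(x)=[\emptyset,c_x]$. By (E1) and (E3) the members of $j(x)$ are the $j(x')$, $x'\in x$, for $x\in V^P_{\kappa'}$; $\in$-induction gives $j(x)=x$. By (E2) and $\in$-induction on the transitive set $\mathrm{dom}(e)$, $[d,\mathrm{id}]=d$. Now (b) follows from the second half of (E2) and from (E4).
\end{proof}

\subsection*{Iterations}
Let $P_0$ be a transitive model of $\mathrm{ZFC}^-$ and $e_k\in P_0$ ($k<\omega$) measures or extenders of $P_0$. An \emph{iteration} of $P_0$ by the $e_k$ of length $\eta$ is a commuting system $\langle P_\alpha,i_{\alpha\beta}\mid\alpha\le\beta\le\eta\rangle$ in which $P_\alpha$ is transitive for $\alpha<\eta$, $i_{\alpha,\alpha+1}$ is the ultrapower map into $P_{\alpha+1}=\mathrm{Ult}(P_\alpha,i_{0\alpha}(e_{k_\alpha}))$ for some $k_\alpha<\omega$, and $P_\beta$ is the direct limit at limit $\beta$; well-founded models are replaced by their transitive collapses. The \emph{critical point of step $\alpha$} is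 $c_\alpha=\mathrm{cp}(i_{0\alpha}(e_{k_\alpha}))$. If $P_0$ is a set, then $|P_\beta|\le\max(|P_0|,|\beta|)$ by induction on $\beta$.

We first show that the iterations we need never reach an ill-founded model. The method is to reflect a bad iteration to a countable one and to embed the models of a countable iteration back into $H_\theta$, step by step.

\begin{lemma}[Realization]\label{lem:real}
Let $P$ be countable and transitive, $\sigma\colon P\to H_\theta$ elementary, and $e\in P$ such that $\sigma(e)$ is an extender or some $U_n$. Then there is an elementary $\sigma^+\colon\mathrm{Ult}(P,e)\to H_\theta$ with $\sigma^+\circ i=\sigma$, where $i$ is the ultrapower map.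
\end{lemma}

\begin{proof}
If $\sigma(e)=U_n$, the countably many sets $\sigma(A)$, $A\in e$, are in $U_n$, so they have a common element $\tau$. Put $\sigma^+([f])=\sigma(f)(\tau)$. If $\mathrm{Ult}(P,e)\models\psi([f_1],\dots,[f_r])$, then $A=\{z:P\models\psi(f_1(z),\dots,f_r(z))\}\in e$, so $\tau\in\sigma(A)$ and $H_\theta\models\psi(\sigma(f_1)(\tau),\dots,\sigma(f_r)(\tau))$. Thus $\sigma^+$ is well defined and elementary, and $\sigma^+([c_x])=\sigma(x)$.

Now let $\sigma(e)=E$ be derived from $j\colon V\to M$ with critical point $\kappa$ and $D=\mathrm{dom}(E)$. We need one point $\tau(a)$ for each index $a\in\mathrm{dom}(e)$, and the points must be compatible with pairing: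
\begin{equation}\label{eq:tau}
\tau(a)\in\sigma(A)\ \text{ for }A\in e_a,\qquad\tau((a,b))=(\tau(a),\tau(b)).
\end{equation}
Enumerate $\mathrm{dom}(e)=\{d_i:i<\omega\}$ without repetitions, and enumerate the pairs $(a,A)$ with $a\in\mathrm{dom}(e)$, $A\in e_a$ as $(a_l,A_l)$, $l<\omega$. Let $T$ be the tree of finite sequences $\langle\tau_0,\dots,\tau_{r-1}\rangle$ of elements of $V_\kappa$ such that $\tau_i\in\sigma(A_l)$ whenever $i,l<r$ and $a_l=d_i$, and $\tau_{i''}=(\tau_i,\tau_{i'})$ whenever $i,i',i''<r$ and $d_{i''}=(d_i,d_{i'})$. The tree $j(T)$ has the same definition with $j(V_\kappa)$ and $j(\sigma(A_l))$ in place of $V_\kappa$ and $\sigma(A_l)$. Every finite initial segment of $\langle\sigma(d_i)\mid i<\omega\rangle$ lies in $j(T)$: we have $\sigma(d_i)\in D\subseteq j(V_\kappa)$, the map $\sigma$ preserves pairs, and $\sigma(A_l)\in E_{\sigma(a_l)}$ means $\sigma(a_l)\in j(\sigma(A_l))$. So $j(T)$ is ill-founded in $V$, hence in $M$ by (F2), hence $T$ has an infinite branch $\langle\tau_i\mid i<\omega\rangle$ by elementarity. The map $\tau(d_i)=\tau_i$ satisfies \eqref{eq:tau}.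

Put $\sigma^+([a,f])=\sigma(f)(\tau(a))$. If $\mathrm{Ult}(P,e)\models\psi([a_1,f_1],\dots,[a_r,f_r])$, then the set $A$ of (E1) is in $e_{(a_1,\dots,a_r)}$, so $(\tau(a_1),\dots,\tau(a_r))\in\sigma(A)$ by \eqref{eq:tau}, and this says $H_\theta\models\psi(\sigma(f_1)(\tau(a_1)),\dots,\sigma(f_r)(\tau(a_r)))$. So $\sigma^+$ is well defined and elementary, and $\sigma^+([\emptyset,c_x])=\sigma(x)$.
\end{proof}

\begin{lemma}[Iterability]\label{lem:iter}
Let $\bar M$ be a transitive set, $\pi\colon\bar M\to H_\theta$ elementary, and $\bar e_k\in\bar M$ $(k<\omega)$ such that each $\pi(\bar e_k)$ is an extender or some $U_n$. Then the last model of every iteration of $\bar M$ by the $\bar e_k$ is well-founded.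
\end{lemma}

\begin{proof}
Suppose that an iteration $\mathcal{I}$ of length $\eta$ has an ill-founded last model $P_\eta$. Let $\chi$ be a large regular cardinal and $Z\prec H_\chi$ countable with $\mathcal{I},\langle\bar e_k\mid k<\omega\rangle\in Z$; let $c\colon Z\to\hat Z$ be the transitive collapse. The ultrapower of a transitive $P\in\hat Z$ uses only functions in $P\subseteq\hat Z$, so ultrapowers, direct limits and collapses are computed correctly in $\hat Z$. Hence $c(\mathcal{I})=\langle\hat P_\alpha,\hat\imath_{\alpha\beta}\rangle$ is an iteration of $\hat P_0=c(\bar M)$ by the $c(\bar e_k)$, of length $\hat\eta=c(\eta)$, all of its models are countable, and $\hat P_{\hat\eta}$ is ill-founded. The map $c^{-1}\restriction\hat P_0$ is elementary into $\bar M$, since its range is $Z\cap\bar M\prec\bar M$. Put $\sigma_0=\pi\circ c^{-1}\restriction\hat P_0$, and build elementary maps $\sigma_\alpha\colon\hat P_\alpha\to H_\theta$ with $\sigma_\beta\circ\hat\imath_{\alpha\beta}=\sigma_\alpha$ by recursion on $\alpha\le\hat\eta$. At a successor step Lemma~\ref{lem:real} applies, because $\sigma_\alpha(\hat\imath_{0\alpha}(c(\bar e_k)))=\sigma_0(c(\bar e_k))=\pi(\bar e_k)$.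 At a limit take the map induced on the direct limit. Then $\sigma_{\hat\eta}$ embeds an ill-founded structure into $H_\theta$, a contradiction.
\end{proof}

So iterations of such an $\bar M$ can be continued to any length, and all pairs $(P_\alpha,i_{0\alpha}(\bar e_k))$ are suitable. The next two lemmas control which sets an iteration fixes and where it sends a measurable cardinal. They apply to iterations of transitive models, sets or classes, in which step $\alpha$ is the identity on $V^{P_\alpha}_{c_\alpha}$.

\begin{lemma}[Fixing]\label{lem:fix}
Let $\alpha\le\eta$ and let $\nu$ be an ordinal such that $V_\nu$ exists in $P_\alpha$. If $c_\beta\ge i_{\alpha\beta}(\nu)$ whenever $\alpha\le\beta<\eta$, then $i_{\alpha\eta}$ is the identity on $V^{P_\alpha}_\nu$.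
\end{lemma}

\begin{proof}
We show $i_{\alpha\beta}(v)=v$ for all $v\in V^{P_\alpha}_\nu$ by induction on $\beta$. If this holds for $\beta$, then $v=i_{\alpha\beta}(v)\in V^{P_\beta}_{i_{\alpha\beta}(\nu)}\subseteq V^{P_\beta}_{c_\beta}$, so step $\beta$ fixes $v$. Let $\beta$ be a limit. A member of $i_{\alpha\beta}(v)$ has the form $i_{\gamma\beta}(w)$ with $\alpha\le\gamma<\beta$ and $w\in i_{\alpha\gamma}(v)=v$; then $w=i_{\alpha\gamma}(w)$, so the member is $i_{\alpha\beta}(w)$. Thus $i_{\alpha\beta}(v)=\{i_{\alpha\beta}(w):w\in v\}$, and $\in$-induction gives $i_{\alpha\beta}(v)=v$.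
\end{proof}

\begin{lemma}[Catching up]\label{lem:catch}
Let $\mu$ be an infinite cardinal. Consider an iteration of length $\mu$ in which every step uses the image of one normal ultrafilter $u\in P_0$ on $\nu$, and let $\nu_\alpha=i_{0\alpha}(\nu)$. If $\nu_\alpha<\mu$ for all $\alpha<\mu$, then $\{\nu_\alpha:\alpha<\mu\}$ is closed and unbounded in $\mu$, and $\nu_\mu=\mu$.
\end{lemma}

\begin{proof}
Here $c_\alpha=\nu_\alpha$, so $\nu_\alpha<\nu_{\alpha+1}$ by (F4). Let $\beta\le\mu$ be a limit. An ordinal below $\nu_\beta$ is $i_{\alpha\beta}(\zeta)$ for some $\alpha<\beta$ and $\zeta<\nu_\alpha$, and $i_{\alpha\beta}(\zeta)=\zeta$ by Lemma~\ref{lem:fix}. So $\nu_\beta=\sup_{\alpha<\beta}\nu_\alpha$. The sequence is strictly increasing and continuous, and $\alpha\le\nu_\alpha<\mu$ for $\alpha<\mu$.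
\end{proof}

\section{The case of one extender}\label{sec:one}

How can one guarantee that two iterations move a set $x$ to different sets? The mechanism is visible when a single extender is iterated.

\begin{example}\label{ex:one}
Let $E$ be an extender derived from $j$, with $\mathrm{cp}(E)=\kappa$ and $\mathrm{dom}(E)=V_\delta$, where $\delta\ge2^\kappa$. Consider the sets $x\subseteq\delta$ with $x=j(x\cap\kappa)\cap\delta$, that is, with $\xi\in x\iff x\cap\kappa\in E_\xi$ for all $\xi<\delta$. Such an $x$ is determined by $x\cap\kappa$, so there are at most $2^\kappa<2^{|\delta|}$ of them. Let $x\subseteq\delta$ be any other set, and fix $\xi<\delta$ with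
\[
\xi\in x\iff x\cap\kappa\notin E_\xi .
\]
Let $\pi\colon\bar M\to H_\theta$ be elementary with $\bar M$ transitive and $E,x,\xi\in\mathrm{ran}(\pi)$. Iterate $\bar M$ by the preimage of $E$ alone, and let $E^\alpha,\kappa_\alpha,x_\alpha,\xi_\alpha\in P_\alpha$ be the images of the preimages of $E,\kappa,x,\xi$. We claim that
\[
\xi_\alpha\in x_\alpha\iff\xi_\alpha\notin x_\beta\qquad(\alpha<\beta),
\]
so that the sets $x_\alpha$ are pairwise distinct. By elementarity, $\xi_\alpha\in x_\alpha$ if and only if $x_\alpha\cap\kappa_\alpha\notin(E^\alpha)_{\xi_\alpha}$. By Lemma~\ref{lem:ult}(b), $\xi_\alpha<\kappa_{\alpha+1}$, and $x_\alpha\cap\kappa_\alpha\notin(E^\alpha)_{\xi_\alpha}$ if and only if $\xi_\alpha\notin i_{\alpha,\alpha+1}(x_\alpha\cap\kappa_\alpha)=x_{\alpha+1}\cap\kappa_{\alpha+1}$. All later steps have as critical point the current image of $\kappa_{\alpha+1}$, so $i_{\alpha+1,\beta}(\xi_\alpha)=\xi_\alpha$ by Lemma~\ref{lem:fix}, and $\xi_\alpha\in x_{\alpha+1}\iff\xi_\alpha\in x_\beta$.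
\end{example}

The example has three ingredients: a counting argument produces an index at which $x$ disagrees with the extender; one more application of the extender pushes the critical point above this index; from then on the index is never moved.

For Theorem~\ref{thm:main} the iteration cannot stop at $P_\alpha$, since the sequence $\vec\lambda$ has to be restored by iterating the measures on the $\lambda_n$. Compare the run that applies the extender $\alpha$ times and then turns to the measures with a run that applies it $\beta>\alpha$ times. In the second run $\xi_\alpha$ is fixed from step $\alpha+1$ on. In the first run the measures may have critical points below $\xi_\alpha$, and they move $\xi_\alpha$ to some ordinal $\zeta$. So the first run tells us whether $\zeta$ is in the final set, the second run tells us whether $\xi_\alpha$ is, and no comparison results. We need an index $t$ for the extender that is fixed in the second run, like $\xi_\alpha$, but from which the final model of the second run can compute $\zeta$. Such a $t$ consists of $\xi_\alpha$ together with a piece of $P_\alpha$ containing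 the relevant measures: iterating this piece as $\vec\lambda$ prescribes yields $\zeta$. These indices are no longer ordinals, and this is where $V_\delta\subseteq M$ is needed.

\section{Names and rigid sets}\label{sec:names}

\begin{definition}
A \emph{name} is a triple $t=(H,u,\xi)$ where $H$ is a transitive set, $H\models\mathrm{ZFC}^-$, $\xi\in H$ is an ordinal, and $u=\langle u_n,\dots,u_m\rangle\in H$ is a function on an interval $\{n,\dots,m\}$ of natural numbers such that $H\models{}$``$u_i$ is a normal ultrafilter on $\nu_i$'' for ordinals $\nu_n<\dots<\nu_m$. Let $\vec\mu=\langle\mu_i\mid i<\omega\rangle$ be a sequence of ordinals. The \emph{$\vec\mu$-iteration of $t$} starts with $H$, applies the images of $u_n$ for $\mu_n$ steps, then the images of $u_{n+1}$ for $\mu_{n+1}$ steps, and so on up to $u_m$. If all its models are well-founded, $\mathrm{val}_{\vec\mu}(t)$ is the image of $\xi$ in the last model; otherwise $\mathrm{val}_{\vec\mu}(t)$ is undefined.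
\end{definition}

\begin{lemma}\label{lem:abs}
Let $N\models\mathrm{ZFC}^-$ be transitive and $t,\vec\mu\in N$. Then ``$t$ is a name'', ``$\mathrm{val}_{\vec\mu}(t)$ is defined'' and the value $\mathrm{val}_{\vec\mu}(t)$ are absolute between $N$ and $V$.
\end{lemma}

\begin{proof}
Being a name is absolute by (F2). The model $N$ can carry out the recursion defining the iteration: the ultrapower of a set $H'\in N$ by $u'\in H'$ uses only functions in $H'$, so it is obtained from $H'$ without the power set axiom, and it is the same in $N$ and $V$. The same holds for direct limits. By (F2), $N$ and $V$ agree at each step on whether the model obtained is well-founded, and on its collapse. By induction the two iterations are equal, and they break down at the same step or not at all.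
\end{proof}

The next lemma says that a name taken from a model $Q$ predicts the effect of iterating all of $Q$.

\begin{lemma}\label{lem:restrict}
Let $Q\models\mathrm{ZFC}^-$ be transitive and let $t=(H,\langle u_n,\dots,u_m\rangle,\xi)\in Q$ be a name such that, for $n\le i\le m$, $Q\models{}$``$u_i$ is a normal ultrafilter on $\nu_i$'' and every function $f\in Q$ from $\nu_i$ to $H$ is an element of $H$. Suppose that the iteration of $Q$ which applies the images of $u_n$ for $\mu_n$ steps, \dots, the images of $u_m$ for $\mu_m$ steps has only well-founded models, and let $e$ be the map from $Q$ to its last model. Then $\mathrm{val}_{\vec\mu}(t)$ is defined and equals $e(\xi)$.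
\end{lemma}

\begin{proof}
Let $\langle Q_\alpha,e_{\alpha\beta}\rangle$ be the iteration of $Q$ and $H_\alpha=e_{0\alpha}(H)$, a transitive set. We show by induction that the $\vec\mu$-iteration of $t$ has models $H_\alpha$ and maps $e_{\alpha\beta}\restriction H_\alpha$. Suppose this holds up to $\alpha$. Both iterations next apply the same $U=e_{0\alpha}(u_i)\in H_\alpha$, on $\nu=e_{0\alpha}(\nu_i)$. The elements of $H_{\alpha+1}=e_{\alpha,\alpha+1}(H_\alpha)$ are the classes $[f]$ in $\mathrm{Ult}(Q_\alpha,U)$ of functions $f\in Q_\alpha$ with values in $H_\alpha$ on a set in $U$; changing $f$ off this set, we may assume $f\colon\nu\to H_\alpha$, and then $f\in H_\alpha$ by elementarity. For $f,g\in H_\alpha$ the relations $[f]=[g]$ and $[f]\in[g]$ have the same definition in both ultrapowers. So $\mathrm{Ult}(H_\alpha,U)$ is isomorphic to the transitive set $H_{\alpha+1}$, and $x\mapsto[c_x]$ is $e_{\alpha,\alpha+1}\restriction H_\alpha$. At a limit $\beta$, every element of $H_\beta$ is $e_{\alpha\beta}(w)$ for some $\alpha<\beta$ and $w\in H_\alpha$, so $H_\beta$ is the direct limit of the $H_\alpha$.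
\end{proof}

We now repeat the counting argument of Example~\ref{ex:one} with names as indices. Let $K$ be the set of ${<}\lambda$-strong cardinals below $\lambda$. For $\kappa\in K$ let $n(\kappa)$ be the least $n$ with $\kappa\le\lambda_n$. For $m<\omega$ let $\chi_m=(2^{\lambda_m})^+$ and $\delta_m=\chi_m+\omega$; then $\lambda_m<\delta_m<\lambda$, and $U_i\in H_{\chi_m}$ for $i\le m$. For $\kappa\in K$ and $m\ge n(\kappa)$ fix an extender $E^{\kappa,m}$ with critical point $\kappa$ and domain $V_{\delta_m}$. For $\kappa\in K$ and $\xi<\lambda$ let $m(\kappa,\xi)$ be the least $m\ge n(\kappa)$ with $\xi<\lambda_m$ and, with $n=n(\kappa)$ and $m=m(\kappa,\xi)$, let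
\[
t^\kappa_\xi=(H_{\chi_m},\langle U_n,\dots,U_m\rangle,\xi).
\]
This is a name, and $t^\kappa_\xi\in V_{\delta_m}$ since $H_{\chi_m}\subseteq V_{\chi_m}$. For $x\subseteq\lambda$ the role of $x\cap\kappa$ is taken by
\[
y_\kappa(x)=\{t\in V_\kappa:t\text{ is a name, }\mathrm{val}_{\vec\lambda}(t)\text{ is defined and belongs to }x\}.
\]

\begin{definition}
Let $\kappa\in K$. A set $x\subseteq\lambda$ is \emph{$\kappa$-rigid} if for all $\xi<\lambda$, with $m=m(\kappa,\xi)$ and $t=t^\kappa_\xi$, we have $\xi\in x\iff y_\kappa(x)\in(E^{\kappa,m})_t$.
\end{definition}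

\begin{lemma}\label{lem:count}
At most $\lambda$ sets $x\subseteq\lambda$ are $\kappa$-rigid for some $\kappa\in K$.
\end{lemma}

\begin{proof}
A $\kappa$-rigid set $x$ is determined by $y_\kappa(x)\subseteq V_\kappa$. As $\kappa$ is inaccessible, there are at most $2^{|V_\kappa|}=2^\kappa<\lambda$ such sets, and $|K|\le\lambda$.
\end{proof}

\section{The tree of iterations: proof of Theorem~\ref{thm:main}}\label{sec:tree}

Let $X=\{x\subseteq\lambda:\varphi(x,\vec\lambda,p)\}$ with $\varphi$ a $\Sigma_1$-formula, $p\in V_\lambda$ (finitely many parameters are coded as one), and $|X|>\lambda$.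

\subsection*{The small model}
By Lemma~\ref{lem:count} fix $x\in X$ that is not $\kappa$-rigid for any $\kappa\in K$, and for $\kappa\in K$ let $\xi(\kappa)<\lambda$ witness this. Since $K$ is unbounded in $\lambda$, we can choose $\kappa_0<\kappa_1<\cdots$ in $K$ with $p\in V_{\kappa_0}$ such that, writing
\[
n_k=n(\kappa_k),\qquad\xi_k=\xi(\kappa_k),\qquad m_k=m(\kappa_k,\xi_k),
\]
we have $\kappa_{k+1}>\lambda_{m_k}$. Then $n_k\le m_k<n_{k+1}$: the next branching happens only after the measures occurring in the $k$-th name have been dealt with. Let $E^k=E^{\kappa_k,m_k}$, $t_k=t^{\kappa_k}_{\xi_k}$ and $y_k=y_{\kappa_k}(x)$. Then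
\begin{equation}\label{eq:star}
\xi_k\in x\iff y_k\notin(E^k)_{t_k}\qquad(k<\omega),
\end{equation}
and $\lambda_i<\kappa_k\le\lambda_{n_k}$ for $i<n_k$.

Since $\kappa_0$ is inaccessible, there is $M\prec H_\theta$ with $|M|<\kappa_0$ such that $\mathrm{trcl}(\{p\})\subseteq M$, $\lambda_i+1\subseteq M$ for $i<n_0$, and $M$ contains $x$, $\vec\lambda$, $\langle U_n\mid n<\omega\rangle$ and $\langle(\kappa_k,E^k,\xi_k,t_k,y_k)\mid k<\omega\rangle$. Let $\pi\colon\bar M\to H_\theta$ be the inverse of the transitive collapse of $M$. Bars denote preimages under $\pi$, and $\vec\ell=\pi^{-1}(\vec\lambda)=\langle\bar\lambda_n\mid n<\omega\rangle$. Then $\bar p=p$ and $\bar\lambda_i=\lambda_i$ for $i<n_0$, and these sets lie in $V^{\bar M}_{\bar\kappa_0}$. By (F1), $H_\theta\models\varphi(x,\vec\lambda,p)$, so $\bar M\models\varphi(\bar x,\vec\ell,p)$.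

\subsection*{The runs}
Let $S=\prod_{k<\omega}\lambda_{n_k}$. For $s\in S$, the \emph{run} of $s$ is the iteration of $\bar M$ in stages $n=n_0,n_0+1,\dots$ that starts with $P^s_{n_0}=\bar M$ and passes from $P^s_n$ to $P^s_{n+1}$ as follows:
\begin{itemize}
\item if $n=n_k$, first apply the images of $\bar E^k$ for $s(k)$ steps;
\item then, for every $n\ge n_0$, apply the images of $\bar U_n$ for $\lambda_n$ steps.
\end{itemize}
Let $i^s_n\colon\bar M\to P^s_n$ be the iteration map, let $N_s$ be the direct limit, with maps $i_s\colon\bar M\to N_s$ and $r^s_n\colon P^s_n\to N_s$, and put $x_s=i_s(\bar x)$. By Lemma~\ref{lem:iter} all models are well-founded, hence transitive models of $\mathrm{ZFC}^-$.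

\begin{lemma}\label{lem:restore}
Let $s\in S$ and $n\ge n_0$.
\begin{itemize}
\item[(i)] $|P^s_n|<\lambda_n$ and $i^s_{n+1}(\bar\lambda_n)=\lambda_n$.
\item[(ii)] $r^s_{n+1}$ is the identity on $V_{\lambda_n+\omega}$ as computed in $P^s_{n+1}$. In particular $x_s\cap\lambda_n=i^s_{n+1}(\bar x)\cap\lambda_n$.
\item[(iii)] $i_s(\vec\ell)=\vec\lambda$, $i_s(p)=p$, and $x_s\in X$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $|P^s_{n_0}|<\kappa_0\le\lambda_{n_0}$. Assume $|P^s_n|<\lambda_n$. A model that occurs in stage $n$ before its end is reached from $P^s_n$ in fewer than $\lambda_n$ steps, because $s(k)<\lambda_n$ if $n=n_k$. So it is a transitive set of size less than $\lambda_n$, and all its ordinals are below $\lambda_n$. Lemma~\ref{lem:catch}, applied to the $\bar U_n$-steps of stage $n$, gives $i^s_{n+1}(\bar\lambda_n)=\lambda_n$. Also $|P^s_{n+1}|\le\lambda_n<\lambda_{n+1}$.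

(ii) A step after stage $n$ has as critical point the current image of $\bar\lambda_{n'}$ with $n'>n$, or of $\bar\kappa_k$ with $n_k>n$. The cardinals $\lambda_{n'}$ and $\kappa_k$ are greater than $\lambda_n$, hence at least $\lambda_n+\omega$. So the critical point is at least the current image of $\bar\lambda_n+\omega$, which in $P^s_{n+1}$ is $\lambda_n+\omega$ by (i). Lemma~\ref{lem:fix} applies. For $\zeta<\lambda_n$ we get $\zeta\in i^s_{n+1}(\bar x)\iff\zeta=r^s_{n+1}(\zeta)\in x_s$.

(iii) Every critical point in the run is the current image of a cardinal $\ge\bar\kappa_0$, so $i_s$ is the identity on $V^{\bar M}_{\bar\kappa_0}$ by Lemma~\ref{lem:fix}. Thus $i_s(p)=p$ and $i_s(\bar\lambda_i)=\lambda_i$ for $i<n_0$. For $i\ge n_0$, $i_s(\bar\lambda_i)=r^s_{i+1}(\lambda_i)=\lambda_i$ by (i) and (ii). So $i_s(\vec\ell)=\vec\lambda$. By elementarity $x_s\subseteq\sup_i\lambda_i=\lambda$ and $N_s\models\varphi(x_s,\vec\lambda,p)$, and (F1) gives $\varphi(x_s,\vec\lambda,p)$ in $V$.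
\end{proof}

\begin{lemma}[Locality]\label{lem:local}
If $s\restriction(k+1)=s'\restriction(k+1)$, then $x_s\cap\lambda_{m_k}=x_{s'}\cap\lambda_{m_k}$.
\end{lemma}

\begin{proof}
Since $m_k<n_{k+1}$, the stages $n\le m_k$ depend only on $s(0),\dots,s(k)$. So $i^s_{m_k+1}=i^{s'}_{m_k+1}$, and Lemma~\ref{lem:restore}(ii) applies.
\end{proof}

\begin{lemma}[Separation]\label{lem:sep}
If $s\restriction k=s'\restriction k$ and $s(k)<s'(k)$, then $x_s\cap\lambda_{m_k}\ne x_{s'}\cap\lambda_{m_k}$.
\end{lemma}

\begin{proof}
Write $n=n_k$ and $m=m_k$. The two runs agree up to the model $Q$ reached in stage $n$ after $s(k)$ steps with images of $\bar E^k$. Let $g\colon\bar M\to Q$ be the iteration map, and let $\kappa^Q,E^Q,\xi^Q,t^Q,y^Q,x^Q,\lambda^Q_i,U^Q_i$ be the $g$-images of $\bar\kappa_k,\bar E^k,\bar\xi_k,\bar t_k,\bar y_k,\bar x,\bar\lambda_i,\bar U_i$. After $Q$ the runs split as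
\[
Q\xrightarrow{\ e\ }P^s_{m+1}\xrightarrow{\ r^s_{m+1}\ }N_s,\qquad\qquad Q\xrightarrow{\ j\ }Q_1=\mathrm{Ult}(Q,E^Q)\xrightarrow{\ h\ }N_{s'},
\]
where $e$ is the part of the run of $s$ from $Q$ to the end of stage $m$, and $h$ is the rest of the run of $s'$ after one more extender step. By \eqref{eq:star} and elementarity,
\begin{equation}\label{eq:Q}
\xi^Q\in x^Q\iff y^Q\notin(E^Q)_{t^Q}.
\end{equation}
We show that the left side decides whether $\zeta=e(\xi^Q)$ is in $x_s$, and the right side decides whether the same $\zeta$ is in $x_{s'}$.

\emph{The run of $s$.} Since $\xi_k<\lambda_m$, we have $\zeta<e(\lambda_m^Q)=i^s_{m+1}(\bar\lambda_m)=\lambda_m$. By Lemma~\ref{lem:restore}(ii) and $i^s_{m+1}(\bar x)=e(x^Q)$,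
\begin{equation}\label{eq:s}
\zeta\in x_s\iff e(\xi^Q)\in e(x^Q)\iff\xi^Q\in x^Q.
\end{equation}
No $n_l$ lies in the interval $(n,m]$, so $e$ is the map of the iteration of $Q$ that applies the images of $U^Q_n$ for $\lambda_n$ steps, \dots, the images of $U^Q_m$ for $\lambda_m$ steps. In $H_\theta$, $t_k=(H_{\chi_m},\langle U_n,\dots,U_m\rangle,\xi_k)$ is a name, and every function from $\lambda_i$ to $H_{\chi_m}$, $i\le m$, is in $H_{\chi_m}$ because $\chi_m>\lambda_m$ is regular. By elementarity and Lemma~\ref{lem:abs}, $t^Q=(H^Q,\langle U_n^Q,\dots,U_m^Q\rangle,\xi^Q)$ is a name satisfying the hypotheses of Lemma~\ref{lem:restrict}. Hence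
\begin{equation}\label{eq:val}
\mathrm{val}_{\vec\lambda}(t^Q)=\zeta .
\end{equation}
Note that the value is taken with respect to the true sequence $\vec\lambda$, not the sequence $g(\vec\ell)$ of $Q$.

\emph{The run of $s'$.} Since $t_k\in V_{\delta_m}=\mathrm{dom}(E^k)$, we have $t^Q\in\mathrm{dom}(E^Q)$. By Lemma~\ref{lem:ult}(b), $t^Q\in V^{Q_1}_{j(\kappa^Q)}$, and $y^Q\in(E^Q)_{t^Q}\iff t^Q\in j(y^Q)$. The critical points of the steps of $h$ are current images of $\bar\kappa_l$ with $l\ge k$ or of $\bar\lambda_i$ with $i\ge n$, and all these cardinals are at least $\bar\kappa_k$. By Lemma~\ref{lem:fix}, $h$ is the identity on $V^{Q_1}_{j(\kappa^Q)}$. So $h(t^Q)=t^Q$, this set has rank below $h(j(\kappa^Q))=i_{s'}(\bar\kappa_k)$, and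
\[
y^Q\in(E^Q)_{t^Q}\iff t^Q\in j(y^Q)\iff t^Q\in h(j(y^Q))=i_{s'}(\bar y_k).
\]
By Lemma~\ref{lem:abs}, $H_\theta$ satisfies the definition of $y_k=y_{\kappa_k}(x)$ from $\kappa_k$, $x$ and $\vec\lambda$. By elementarity and $i_{s'}(\vec\ell)=\vec\lambda$, the model $N_{s'}$ satisfies that $i_{s'}(\bar y_k)$ is the set of names $t\in V_{i_{s'}(\bar\kappa_k)}$ such that $\mathrm{val}_{\vec\lambda}(t)$ is defined and belongs to $x_{s'}$. By Lemma~\ref{lem:abs} for $N_{s'}$ and \eqref{eq:val}, $t^Q\in i_{s'}(\bar y_k)\iff\zeta\in x_{s'}$.

Combining this with \eqref{eq:Q} and \eqref{eq:s},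
\[
\zeta\in x_{s'}\iff y^Q\in(E^Q)_{t^Q}\iff\xi^Q\notin x^Q\iff\zeta\notin x_s,
\]
and $\zeta<\lambda_m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $F(s)=x_s$, $\mu_k=\lambda_{n_k}$ and $\alpha_k=\lambda_{m_k}$; both sequences are strictly increasing with supremum $\lambda$. One direction of \eqref{eq:tree} is Lemma~\ref{lem:local}. For the other, if $s$ and $s'$ first differ at $l\le k$, then $x_s$ and $x_{s'}$ differ below $\lambda_{m_l}\le\lambda_{m_k}$ by Lemma~\ref{lem:sep}. Lemma~\ref{lem:tree} gives a perfect embedding with range in $\mathrm{ran}(F)$, and $\mathrm{ran}(F)\subseteq X$ by Lemma~\ref{lem:restore}(iii).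
\end{proof}

\begin{remark}\label{rem:hyp}
Measurability of the $\lambda_n$ is used to restore $\vec\lambda$ in Lemma~\ref{lem:restore}. Strongness of $\kappa_k$ makes $t_k$ an index of $E^k$, and unboundedness of $K$ places $\kappa_0$ above the rank of $p$ and $\kappa_{k+1}$ above $\lambda_{m_k}$. The argument does not restore the parameter $V_\lambda$: the image of $\pi^{-1}(V_\lambda)$ under $i_s$ is $V_\lambda^{N_s}$, and by Lemma~\ref{lem:restore}(ii) $\mathcal{P}(\lambda_n)^{N_s}=r^s_{n+1}(\mathcal{P}(\lambda_n)^{P^s_{n+1}})=\mathcal{P}(\lambda_n)^{P^s_{n+1}}$ has size at most $\lambda_n$ for $n\ge n_0$, so $V_\lambda^{N_s}\ne V_\lambda$.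
\end{remark}

\section{Chains constructed in $L[B]$}\label{sec:LB}

To turn Example~\ref{ex:chain} into a definable counterexample, we replace the arbitrary choices by least choices in a canonical well-order. For a set $B$, let $L_0[B]=\emptyset$, let $L_{\epsilon+1}[B]$ be the set of subsets of $L_\epsilon[B]$ definable with parameters over $(L_\epsilon[B],\in,B\cap L_\epsilon[B])$, take unions at limits, and let $L[B]=\bigcup_\epsilon L_\epsilon[B]$. The canonical well-order $<_B$ of $L[B]$ is built along the same recursion: on $L_{\epsilon+1}[B]$ it end-extends the order on $L_\epsilon[B]$, and it orders the new sets by their least defining formulas and parameters. We use the following standard facts.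
\begin{itemize}
\item[(L1)] $L[B]$ is a transitive model of ZFC, and each $L_\delta[B]$ is an initial segment of $<_B$.
\item[(L2)] The relation ``$y=L_\delta[B]$ and $r={<_B}\cap(y\times y)$'' between $y,r,\delta,B$ is $\Sigma_1$, and it is absolute for transitive class models of ZFC containing $B$.
\item[(L3)] If $z\in B'\iff z\in B$ for all $z\in L_\delta[B']\cap L[B]$, then $L_\delta[B']=L_\delta[B]$, and $<_{B'}$ and $<_B$ agree on this set.
\end{itemize}
For (L3), induct on $\epsilon\le\delta$: if $L_\epsilon[B']=L_\epsilon[B]$ with $\epsilon<\delta$, this set is contained in $L_\delta[B']\cap L[B]$, so $B'$ and $B$ have the same trace on it, and the next levels and their orders coincide. If $B$ consists of tuples of ordinals, then $B\subseteq L_\delta[B]$ for some $\delta$, hence $B\in L[B]$.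

Let $\vec\lambda=\langle\lambda_n\mid n<\omega\rangle$ be a strictly increasing sequence of regular cardinals with supremum $\lambda$, and let $B$ be a set with $B,\vec\lambda\in L[B]$. Define $f^B_\alpha$ by recursion as the $<_B$-least $f\in L[B]\cap\prod_n\lambda_n$ with $f^B_\beta<^*f$ for all $\beta<\alpha$, as long as such an $f$ exists. The functions are distinct, so the recursion stops at an ordinal $\rho_B$. Let
\[
X_B=\{x_{f^B_\alpha}:\alpha<\rho_B\}.
\]
For a set $B'$ and an ordinal $\delta$, say that $(\delta,B')$ \emph{certifies} $x$ if there is a sequence $\langle g_\beta\mid\beta\le\alpha\rangle$ with $x=x_{g_\alpha}$ such that each $g_\beta$ is the $<_{B'}$-least $g\in L_\delta[B']\cap\prod_n\lambda_n$ with $g_\gamma<^*g$ for all $\gamma<\beta$.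

\begin{lemma}\label{lem:XB}
Let $\vec\lambda$ and $B$ be as above.
\begin{itemize}
\item[(i)] $\rho_B\ge(\lambda^+)^{L[B]}$, and $\alpha\mapsto x_{f^B_\alpha}$ is injective.
\item[(ii)] No perfect embedding has its range contained in $X_B$.
\item[(iii)] ``$(\delta,B')$ certifies $x$'' is expressed by a $\Sigma_1$-formula in $\delta,B',x,\vec\lambda$.
\item[(iv)] If $x\in X_B$, then $(\delta,B)$ certifies $x$ for some $\delta$.
\item[(v)] If $(\delta,B')$ certifies $x$, $L_\delta[B']=L_\delta[B]$, and $<_{B'}$ and $<_B$ agree on this set, then $x\in X_B$.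
\end{itemize}
\end{lemma}

\begin{proof}
(i) By (L2) the recursion can be carried out inside $L[B]$, where the $\lambda_n$ are regular. If $\alpha<(\lambda^+)^{L[B]}$ and $f^B_\beta$ is defined for $\beta<\alpha$, then Lemma~\ref{lem:bound}, applied in $L[B]$, gives an upper bound in $L[B]$, so $f^B_\alpha$ is defined.

(ii) We have $f^B_\beta<^*f^B_\alpha$ for $\beta<\alpha$, so $<^*$ strictly well-orders $\{f^B_\alpha:\alpha<\rho_B\}$. Apply Lemma~\ref{lem:nowo}.

(iii) Say that there are $y$ and $r$ as in (L2) and a sequence $\langle g_\beta\mid\beta\le\alpha\rangle$. Leastness is expressed with quantifiers bounded by $y$, $r$, the sequence and $\vec\lambda$, and ``$x=x_{g_\alpha}$'' is $\Sigma_1$ because ordinal addition is defined by recursion.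

(iv) If $x=x_{f^B_\alpha}$, take $\delta$ with $f^B_\beta\in L_\delta[B]$ for all $\beta\le\alpha$, and $g_\beta=f^B_\beta$.

(v) We show $g_\beta=f^B_\beta$ by induction on $\beta\le\alpha$. The function $g_\beta\in L[B]$ is a $<^*$-upper bound of the $g_\gamma=f^B_\gamma$, $\gamma<\beta$, so $f^B_\beta$ exists and is $<_B$-below or equal to $g_\beta$. By (L1), $f^B_\beta\in L_\delta[B]=L_\delta[B']$, and the leastness of $g_\beta$ gives $g_\beta=f^B_\beta$.
\end{proof}

\section{The parameter $V_\lambda$: proof of Theorem~\ref{thm:B}}\label{sec:B}

Assume GCH, and let $\lambda_0<\lambda_1<\cdots$ be supercompact cardinals with supremum $\lambda$. We want a model $W=L[A]$ in which the $\lambda_n$ are ${<}\lambda$-supercompact and $A$ is definable by bounded quantification over $V_\lambda$. If $A$ lists all bounded subsets of $\lambda$, then $L[A]$ has the full $V_\lambda$, and the large cardinals survive. To make $A$ definable we write a list of $\mathcal{P}(\lambda_n)$ into the values of the continuum function between $\lambda_n$ and $\lambda_{n+1}$. The difficulty is that the coding must neither destroy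 the supercompactness of $\lambda_n$ nor add subsets of $\lambda_n$ after the list is made. So we first make $\lambda_n$ indestructible under $\lambda_n$-directed closed forcing and keep all later forcing $\lambda_n^+$-directed closed.

\subsection*{Forcing tools}
Posets have a largest element, and $V^P$ denotes a generic extension by $P$. A subset $D$ of a poset is \emph{directed} if any two elements of $D$ have a common lower bound in $D$; a poset is \emph{$\eta$-directed closed} if every directed subset of size less than $\eta$ has a lower bound. Such a poset is closed under descending sequences of length less than $\eta$, so it adds no new sequences of ordinals of length less than $\eta$. In an iteration, the coordinates for an iterand $\dot Q$ over $P$ range over a \emph{full} set of names: a set $Z$ of names forced to lie in $\dot Q$ such that every name forced to lie in $\dot Q$ is forced to equal a member of $Z$. Different full sets give equivalent forcings. If $\kappa$ is inaccessible, $P\in V_\kappa$, and $\dot Q$ is forced to be a subset of $V_\kappa$, then mixing names along antichains gives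 a full set $Z\subseteq V_\kappa$, and one can take $Z\in V_\kappa$ if $\dot Q$ is forced to be an element of $V_\kappa$. We write $\nu^{+\beta}$ for the $\beta$-th cardinal after $\nu$, with $\nu^{+0}=\nu$.

\begin{itemize}
\item[(T1)] (L\'evy--Solovay) Forcing of size less than $\kappa$ preserves the supercompactness of $\kappa$.
\item[(T2)] (Laver functions; Laver, 1978) If $\kappa$ is supercompact, there is $f\colon\kappa\to V_\kappa$ such that for every set $z$ and every cardinal $\mu\ge\max(\kappa,|\mathrm{trcl}(z)|)$ there is $j\colon V\to M$ with critical point $\kappa$, $j(\kappa)>\mu$, ${}^\mu M\subseteq M$ and $j(f)(\kappa)=z$.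
\item[(T3)] (Easton's lemma) If $P$ is $\gamma^+$-c.c.\ and $Q$ is closed under descending sequences of length at most $\gamma$, then every function from $\gamma$ to the ordinals in $V^{P\times Q}$ lies in $V^P$.
\item[(T4)] A full-support iteration of length at most $\omega$ of $\eta$-directed closed posets is $\eta$-directed closed. Over the extension by an initial segment, the remainder of a full-support iteration of length $\omega$ is equivalent to the full-support iteration of the remaining iterands.
\end{itemize}
For the first part of (T4), let $D$ be directed with $|D|<\eta$, and define $r(k)$ by recursion so that $r\restriction k$ is a lower bound of $\{p\restriction k:p\in D\}$. The condition $r\restriction k$ forces $\{p(k):p\in D\}$ to be directed: if $w\in D$ is below $p,q\in D$, then $r\restriction k\le w\restriction k$ forces $w(k)\le p(k),q(k)$. So there is a name $r(k)$ that $r\restriction k$ forces to be a lower bound of this set.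

\begin{lemma}[Laver preparation]\label{lem:laver}
Let $\kappa$ be supercompact and $\eta<\kappa$ regular and uncountable. There is an $\eta$-directed closed poset $L\subseteq V_\kappa$ such that in $V^L$, $\kappa$ is supercompact after every $\kappa$-directed closed forcing, in particular after trivial forcing.
\end{lemma}

\begin{proof}
Let $f$ be as in (T2). Define an iteration $\langle L_\alpha\mid\alpha\le\kappa\rangle$ and ordinals $\mu_\alpha<\kappa$. Stage $\alpha<\kappa$ is \emph{active} if $\alpha>\eta$ is inaccessible, $\mu_\beta<\alpha$ for all $\beta<\alpha$, and $f(\alpha)=(\dot Q,\mu)$ with $\mu$ an ordinal and $\dot Q$ an $L_\alpha$-name for an $\alpha$-directed closed poset; then the iterand is $\dot Q$ and $\mu_\alpha=\mu$. Otherwise the stage is trivial and $\mu_\alpha=0$. A condition in $L_\alpha$ is a function $p$ on a set of active stages below $\alpha$ such that $\mathrm{dom}(p)\cap\beta$ is bounded in $\beta$ for every inaccessible $\beta\le\alpha$. With full sets of names in $V_\kappa$, we get $L_\alpha\in V_\kappa$ for $\alpha<\kappa$, and $L=L_\kappa=\bigcup_{\alpha<\kappa}L_\alpha\subseteq V_\kappa$.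

All iterands are $\eta$-directed closed, so lower bounds of directed sets of size less than $\eta$ are built coordinatewise as in (T4). The domain of the lower bound is a union of fewer than $\eta$ domains; it has no elements $\le\eta$ and is bounded in every inaccessible $\beta>\eta$. So $L$ is $\eta$-directed closed.

Let $G\subseteq L$ be generic, let $Q=\dot Q^G$ where $\dot Q$ is forced to be $\kappa$-directed closed, let $g\subseteq Q$ be generic over $V[G]$, and let $\gamma\ge\kappa$. We show that $\kappa$ is $\gamma$-supercompact in $V[G*g]$. Let $\mu>\gamma$ be a strong limit cardinal of $V$ with $\dot Q,L*\dot Q\in H_\mu$. Then $\mu$ remains a strong limit cardinal in $V[G*g]$, so $\mathcal{P}(\mathcal{P}_\kappa(\gamma))$ has size less than $\mu$ there. Take $j\colon V\to M$ as in (T2) with $j(f)(\kappa)=(\dot Q,\mu)$. Then $H_{\mu^+}\subseteq M$.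

\emph{Factoring $j(L)$.} The iteration $j(L)$ agrees with $L$ at stages below $\kappa$, and its $\kappa$-th term is $\bigcup_{\alpha<\kappa}L_\alpha=L$ since $\kappa$ is inaccessible in $M$. Also $M$ satisfies that $\dot Q$ names a $\kappa$-directed closed poset, since $M[G']\subseteq V[G']$ for generic $G'\subseteq L$ and the lower bounds are elements of the poset. So stage $\kappa$ is active with iterand $\dot Q$ and ordinal $\mu$, and all later active stages are above $\mu$. Thus $j(L)$ is equivalent to $L*\dot Q*\dot T$, where $T$ consists of the restrictions of conditions to the interval $(\kappa,j(\kappa))$. The poset $T$ is $\mu^+$-directed closed in $M[G*g]$. Indeed, let $\langle\dot r_\iota\mid\iota<\mu\rangle\in M$ be names for conditions in $T$ forced by some member of $G*g$ to form a directed set. Since $|L*\dot Q|<\mu$, the possible values of the $\dot r_\iota$ form a set of size at most $\mu$ in $M$, and the union $\Sigma$ of their domains has no elements $\le\mu$ and is bounded in every $M$-inaccessible above $\mu$. In $M$ let $r$ have domain $\Sigma$, with $r(\alpha)$ a name for a lower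 bound of the $\alpha$-th coordinates of the $\dot r_\iota$ if there is one. As in (T4), $r$ is a lower bound, because the iterand at $\alpha\in\Sigma$ is $\alpha$-directed closed and $\alpha>\mu$.

\emph{Closure.} A function from $\mu$ to the ordinals in $V[G*g]$ is determined by $G*g$ and a set in $V$ of at most $\mu$ triples (condition, argument, value), and this set is in $M$. So $M[G*g]$ contains all $\mu$-sequences of ordinals of $V[G*g]$, hence all $\mu$-sequences of its own elements. Therefore $T$ is closed under descending sequences of length at most $\mu$ in $V[G*g]$. Let $G_T\subseteq T$ be generic over $V[G*g]$. It adds no $\mu$-sequences of ordinals, so $M[G*g*G_T]$ is closed under $\mu$-sequences in $V[G*g*G_T]$.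

\emph{Lifting.} For $p\in L\subseteq V_\kappa$ we have $j(p)=p$, so $j''G\subseteq G*g*G_T$ and $j$ lifts to $j\colon V[G]\to M[G*g*G_T]$. The set $j''g$ has size less than $\mu$, so it is in $M[G*g*G_T]$ by closure. It is a directed subset of $j(Q)$ of size less than $j(\kappa)$, and $j(Q)$ is $j(\kappa)$-directed closed in $M[G*g*G_T]$; let $q^*$ be a lower bound. By closure again, $j(Q)$ is closed under descending sequences of length at most $\mu$ in $V[G*g*G_T]$. Let $h\subseteq j(Q)$ be generic over $V[G*g*G_T]$ with $q^*\in h$. Then $j''g\subseteq h$, so $j$ lifts to $j\colon V[G*g]\to M[G*g*G_T*h]$.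

\emph{The ultrafilter.} The set $j''\gamma$ is in $M$ and has order type $\gamma<j(\kappa)$. Let $\mathcal{D}$ be the set of $A\subseteq\mathcal{P}_\kappa(\gamma)$ in $V[G*g]$ with $j''\gamma\in j(A)$. It is an ultrafilter on the subsets of $\mathcal{P}_\kappa(\gamma)$ in $V[G*g]$. It is fine since $j(\alpha)\in j''\gamma$ for $\alpha<\gamma$; it is closed under intersections of sequences in $V[G*g]$ of length less than $\kappa$ since $j$ has critical point $\kappa$; and if $F\in V[G*g]$ has $F(a)\in a$ on a set in $\mathcal{D}$, then $j(F)(j''\gamma)=j(\alpha)$ for some $\alpha<\gamma$, so $F$ has value $\alpha$ on a set in $\mathcal{D}$. Finally, $\mathcal{D}$ is a subset of a set of size less than $\mu$ in $V[G*g]$, and neither $G_T$ nor $h$ adds $\mu$-sequences of ordinals. So $\mathcal{D}\in V[G*g]$.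
\end{proof}

For regular $\delta$, $\mathrm{Add}(\delta,\mu)$ is the poset of partial functions from $\delta\times\mu$ to $2$ of size less than $\delta$, ordered by reverse inclusion. The coding points $\delta_\xi$ below are spaced so that $\delta_{\xi'}^{++}<\delta_\xi$ for $\xi'<\xi$, which holds as $\omega\cdot\xi'+4<\omega\cdot\xi+2$; so the value forced at one point does not disturb the next.

\begin{lemma}[Coding]\label{lem:code}
Let $\nu$ be an infinite cardinal with $2^\delta=\delta^+$ for all cardinals $\delta\ge\nu$, and let $a\subseteq\nu^+$. For $\xi<\nu^+$ let $\delta_\xi=\nu^{+(\omega\cdot\xi+2)}$, and let $F(\delta_\xi)=\delta_\xi^{++}$ if $\xi\in a$ and $F(\delta_\xi)=\delta_\xi^+$ otherwise. Then the full-support product $C=\prod_{\xi<\nu^+}\mathrm{Add}(\delta_\xi,F(\delta_\xi))$ is $\nu^{++}$-directed closed, preserves all cardinals, and forces $2^{\delta_\xi}=F(\delta_\xi)$ for all $\xi<\nu^+$.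
\end{lemma}

\begin{proof}
Each $\delta_\xi\ge\nu^{++}$ is regular, so the coordinatewise union of a directed set of at most $\nu^+$ conditions is a condition. Hence $C$ is $\nu^{++}$-directed closed.

For regular $\gamma\ge\nu^{++}$ write $C=C^{\le\gamma}\times C^{>\gamma}$, according to whether $\delta_\xi\le\gamma$ or $\delta_\xi>\gamma$. The factor $C^{>\gamma}$ is closed under descending sequences of length at most $\gamma$. A condition in $C^{\le\gamma}$ has at most $\nu^+<\gamma$ coordinates, each of size less than $\gamma$, so it can be viewed as one partial function of size less than $\gamma$ into $2$, and two conditions are compatible if and only if their union is a function. We have $\gamma^{<\gamma}=\gamma$, because $\gamma$ is regular and $2^\delta\le\gamma$ for $\delta<\gamma$. Among $\gamma^+$ conditions, the $\Delta$-system lemma gives $\gamma^+$ whose domains have a common root, and two of these agree on the root. So $C^{\le\gamma}$ is $\gamma^+$-c.c.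

Suppose that a regular cardinal $\rho$ has cofinality $\gamma<\rho$ in $V^C$; then $\gamma$ is regular in $V^C$, hence in $V$. If $\gamma\le\nu^+$, a cofinal map $\gamma\to\rho$ lies in $V$ by the closure of $C$, which is absurd. If $\gamma\ge\nu^{++}$, it lies in $V^{C^{\le\gamma}}$ by (T3), contradicting the $\gamma^+$-c.c. So regular cardinals stay regular, and all cardinals are preserved.

Let $\delta=\delta_\xi$. By (T3), the subsets of $\delta$ in $V^C$ lie in $V^{C^{\le\delta}}$. Conditions in $C^{\le\delta}$ are partial functions of size less than $\delta$ on a set of size $F(\delta)$, since $F(\delta_{\xi'})<\delta$ for $\xi'<\xi$. We have $(\delta^+)^\delta=2^\delta=\delta^+$ and $(\delta^{++})^\delta=\delta^{++}\cdot(\delta^+)^\delta=\delta^{++}$, so $F(\delta)^\delta=F(\delta)$. Hence $|C^{\le\delta}|\le F(\delta)$, and by the $\delta^+$-c.c.\ there are at most $(F(\delta)^\delta)^\delta=F(\delta)$ nice names for subsets of $\delta$. So $2^\delta\le F(\delta)$ in $V^C$, and the factor $\mathrm{Add}(\delta,F(\delta))$ adds $F(\delta)$ distinct subsets of $\delta$.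
\end{proof}

\subsection*{The iteration}
Let $\eta_0=\omega_1$ and let $\eta_{n+1}$ be the successor of $\lambda_n^{+\lambda_n^+}$. Then $\eta_{n+1}<\lambda_{n+1}$ since $\lambda_{n+1}$ is inaccessible. Put $\delta^n_\xi=\lambda_n^{+(\omega\cdot\xi+2)}$ for $\xi<\lambda_n^+$; as $\omega\cdot\xi+4<\lambda_n^+$, we have $(\delta^n_\xi)^{++}<\eta_{n+1}$. Let $\Gamma$ be the G\"odel pairing function, a definable bijection from pairs of ordinals to ordinals under which every infinite cardinal is closed.

Define a full-support iteration of length $\omega$ with initial segments $R_n=R_{n-1}*\dot L_n*\dot C_n$, where $R_{-1}$ is trivial. We maintain that $R_n\in V_{\lambda_{n+1}}$ and that $V^{R_n}$ and $V$ have the same cardinals above $\lambda_n$.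
\begin{itemize}
\item In $V^{R_{n-1}}$, $\lambda_n$ is supercompact by (T1), and $\eta_n<\lambda_n$ is a successor cardinal, hence regular. Let $L_n$ be the $\eta_n$-directed closed poset of Lemma~\ref{lem:laver} for $\lambda_n$.
\item Let $V'_n=V^{R_{n-1}*\dot L_n}$. With a full set of names contained in $V_{\lambda_n}$, the poset $R_{n-1}*\dot L_n$ has size at most $\lambda_n$. So $V'_n$ and $V$ have the same cardinals above $\lambda_n$, and for $\delta\ge\lambda_n$ there are at most $(2^{\lambda_n})^\delta=\delta^+$ nice names for subsets of $\delta$. Hence $2^\delta=\delta^+$ in $V'_n$ for all cardinals $\delta\ge\lambda_n$. In $V'_n$ enumerate $\mathcal{P}(\lambda_n)=\{A^n_i:i<\lambda_n^+\}$, let $a_n=\{\Gamma(i,j):i<\lambda_n^+,\ j\in A^n_i\}\subseteq\lambda_n^+$, and let $C_n$ be the poset of Lemma~\ref{lem:code} for $\nu=\lambda_n$ and $a=a_n$.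
\end{itemize}
The poset $C_n$ preserves cardinals and has rank below the inaccessible $\lambda_{n+1}$, so the two inductive requirements hold for $R_n$.

Let $G$ be generic for the full-support limit. Over $V'_n$, the remaining iterands $C_n,L_{n+1},C_{n+1},\dots$ are all $\lambda_n^+$-directed closed, so the remainder is $\lambda_n^+$-directed closed by (T4). By Lemma~\ref{lem:laver}, $\lambda_n$ is supercompact in $V[G]$, and $\mathcal{P}(\lambda_n)^{V[G]}=\{A^n_i:i<\lambda_n^+\}$. Over $V^{R_n}$, the remainder is $\eta_{n+1}$-directed closed by (T4), so it adds no sequences of ordinals of length less than $\eta_{n+1}$. It therefore preserves the cardinals below $\eta_{n+1}$, the power sets of the $\delta^n_\xi$, and the values $2^{\delta^n_\xi}\le(\delta^n_\xi)^{++}<\eta_{n+1}$. Consequently, in $V[G]$,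
\begin{equation}\label{eq:decode}
i<\lambda_n^+\text{ and }j\in A^n_i\iff\rho(\lambda_n,i,j),
\end{equation}
where $\rho(\nu,i,j)$ says: $i<\nu^+$, $j<\nu$, and $2^\delta\ne\delta^+$ for $\delta=\nu^{+(\omega\cdot\Gamma(i,j)+2)}$. Here $\delta=\nu^{+\beta}$ means that $\delta\ge\nu$ is a cardinal and the set of cardinals in $[\nu,\delta)$ has order type $\beta$. For $\nu=\lambda_n$, the ordinals, power sets and functions to which $\rho$ refers have rank below $\lambda$, so $\rho(\lambda_n,i,j)$ is equivalent to $V_\lambda\models\rho(\lambda_n,i,j)$ in $V[G]$.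

\subsection*{The inner model}
In $V[G]$ let $A=\{(n,i,j):n<\omega,\ i<\lambda_n^+,\ j\in A^n_i\}$ and $W=L[A]$. Then $A\in W$, as $A$ consists of tuples of ordinals. Every $A^n_i$ is in $W$, and $\vec\lambda\in W$, because $\lambda_n$ is itself one of the $A^n_i$ and so $\lambda_n=\{j:\exists i\,(n,i,j)\in A\}$.

We claim that $V_\lambda^W=V_\lambda^{V[G]}$. Let $v\in V_\lambda^{V[G]}$, say $v\in V_{\lambda_n}^{V[G]}$. Since $\lambda_n$ is inaccessible in $V[G]$, (F3) gives a relation $R$ on an ordinal below $\lambda_n$ that is isomorphic to $(\mathrm{trcl}(\{v\}),\in)$. The set $\Gamma''R\subseteq\lambda_n$ is some $A^n_i$, so $R\in W$, and $W$ recovers $v$ by collapsing $R$. Thus $V_\lambda^{V[G]}\subseteq W$, which proves the claim. We write $V_\lambda$ for this set.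

For $\lambda_n\le\gamma<\lambda$, a normal fine $\lambda_n$-complete ultrafilter on $\mathcal{P}_{\lambda_n}(\gamma)$ in $V[G]$ is an element of $V_\lambda$, and its defining properties quantify only over elements of $V_\lambda$. So it is such an ultrafilter in $W$, and every $\lambda_n$ is ${<}\lambda$-supercompact in $W$. By \eqref{eq:decode},
\begin{equation}\label{eq:A}
A=\{(n,i,j):n<\omega,\ i,j\in V_\lambda\text{ are ordinals, }V_\lambda\models\rho(\lambda_n,i,j)\}.
\end{equation}
Since $\rho$ is a fixed formula, its relativization to $V_\lambda$ has only bounded quantifiers. So \eqref{eq:A} is a $\Delta_0$-statement about $A$, $V_\lambda$ and $\vec\lambda$; it holds in $W$ and determines $A$.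

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Work in $W=L[A]$ and let $X=X_A$. By Lemma~\ref{lem:XB}(i) and (ii), $|X|\ge\lambda^+$ and no perfect embedding has its range in $X$. By Lemma~\ref{lem:XB}(iv) and (v), $x\in X$ if and only if there are a set $A'$ satisfying \eqref{eq:A} in place of $A$ and an ordinal $\delta$ such that $(\delta,A')$ certifies $x$. By Lemma~\ref{lem:XB}(iii) this is a $\Sigma_1$-formula with parameters $V_\lambda$ and $\vec\lambda$. So $W$ is a model of ZFC in which (B) fails.
\end{proof}

\section{Measurable cardinals do not suffice: proof of Theorem~\ref{thm:meas}}\label{sec:meas}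

The hypothesis of Theorem~\ref{thm:meas} holds in $L[\vec U]$ for the sequence $\langle U_n\cap L[\vec U]\mid n<\omega\rangle$ whenever the $U_n$ are normal ultrafilters on $\kappa_0<\kappa_1<\cdots$. Now assume $V=L[\vec U]$. A $\Sigma_1$-formula with the parameter $\vec\lambda$ alone has no evident way to recognize the ultrafilters $U_n$, because ``every subset of $\kappa_n$ is measured'' is a universal statement. It can, however, verify that a set contains a club in $\lambda_n$, and a family that consists of such sets and measures all subsets of $\lambda_n$ in a model $N$ can only be the club filter restricted to $N$. So we pass to an iterate of $V$ whose ultrafilters are contained in the club filters $\mathcal{C}_n=\{A\subseteq\lambda_n:A\text{ contains a club in }\lambda_n\}$. The choice $\lambda_n=\kappa_{2n+1}$ gives $\kappa_n<\lambda_n$, which leaves room to move $\kappa_n$ up to $\lambda_n$, and $\sup_n\kappa_n=\lambda$.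

\subsection*{The iterate}
Iterate $V$ in stages $n<\omega$, applying the images of $U_n$ for $\lambda_n$ steps in stage $n$. All models are well-founded (Gaifman, Kunen), and by (F4) Lemmas~\ref{lem:fix} and~\ref{lem:catch} apply. Let $P_n$ be the model at the start of stage $n$, let $M_\infty$ be the direct limit, $i\colon V\to M_\infty$ the iteration map, and $\tilde U_n=i(U_n)$.

\begin{lemma}\label{lem:Minf}
We have $i(\kappa_n)=\lambda_n$ and $\tilde U_n\subseteq\mathcal{C}_n$ for all $n$, $\vec\lambda\in M_\infty$, and $(\lambda^+)^{M_\infty}=\lambda^+$.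
\end{lemma}

\begin{proof}
Index the whole iteration by ordinals $\beta$, with models $Q_\beta$, maps $i_{\beta\gamma}$ and critical points $c_\beta$. If step $\beta$ is in stage $l$ and $\gamma>\beta$, then $c_\beta=i_{0\beta}(\kappa_l)<i_{0,\beta+1}(\kappa_l)$, and all later critical points are at least the current image of $\kappa_l$. So $i_{\beta+1,\gamma}(c_\beta)=c_\beta<i_{0\gamma}(\kappa_l)$ by Lemma~\ref{lem:fix}.

Fix $n$. We claim that if all steps below $\gamma$ are in stages $\le n$, then every element of $Q_\gamma$ has the form $i_{0\gamma}(f)(\vec c)$ with $f\in V$ a function on $\kappa_n^r$ for some $r<\omega$ and $\vec c$ an $r$-tuple of critical points $c_\beta$, $\beta<\gamma$. For $\gamma=0$ take $r=0$. An element of $Q_{\gamma+1}$ is $j(g)(c_\gamma)$ with $j=i_{\gamma,\gamma+1}$ and $g=i_{0\gamma}(f)(\vec c)$ by (F4); since $j(\vec c)=\vec c$, it equals $i_{0,\gamma+1}(f')(\vec c,c_\gamma)$, where $f'(\vec z,w)=f(\vec z)(w)$ when this is defined and $0$ otherwise. At a limit $\gamma$, an element is $i_{\beta\gamma}(i_{0\beta}(f)(\vec c))=i_{0\gamma}(f)(\vec c)$ for some $\beta<\gamma$.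 This proves the claim. For an ordinal below $i_{0\gamma}(\kappa_n)$ we may take $f\colon\kappa_n^r\to\kappa_n$, by replacing other values with $0$. Hence
\[
|i_{0\gamma}(\kappa_n)|\le2^{\kappa_n}\cdot|\gamma+\omega|.
\]
If $Q_\gamma$ occurs in stage $n$ before its end, then $\gamma=\lambda_0+\dots+\lambda_{n-1}+\alpha$ with $\alpha<\lambda_n$, so $\gamma<\lambda_n$. As $\lambda_n>\kappa_n$ is inaccessible, $i_{0\gamma}(\kappa_n)<\lambda_n$. Let $\nu_\alpha$ be the image of $\kappa_n$ after $\alpha$ steps of stage $n$. By Lemma~\ref{lem:catch}, $\{\nu_\alpha:\alpha<\lambda_n\}$ is club in $\lambda_n$, and the image of $\kappa_n$ in $P_{n+1}$ is $\lambda_n$.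

All critical points after stage $n$ are at least the current image of $\kappa_{n+1}$, and $\kappa_n,U_n\in V_{\kappa_{n+1}}$. By Lemma~\ref{lem:fix}, the images of $\kappa_n$ and $U_n$ in $P_{n+1}$ are not moved again. So $i(\kappa_n)=\lambda_n$, and $\tilde U_n$ is the image of $U_n$ in $P_{n+1}$. Let $A\in\tilde U_n$. Since $P_{n+1}$ is the direct limit of stage $n$, there are $\alpha<\lambda_n$ and a set $A_\alpha$ in the $\alpha$-th model of stage $n$ that belongs to the image of $U_n$ and is mapped to $A$. Let $A_\beta$ be its image in the $\beta$-th model, for $\alpha\le\beta<\lambda_n$. By (F4), $\nu_\beta\in A_{\beta+1}$, and $\nu_\beta$ is fixed by the later steps, so $\nu_\beta\in A$. Thus $A$ contains the club $\{\nu_\beta:\alpha\le\beta<\lambda_n\}$.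

Finally, $\vec\lambda=i(\langle\kappa_n\mid n<\omega\rangle)\in M_\infty$ and $i(\lambda)=\sup_ni(\kappa_n)=\lambda$. So $(\lambda^+)^{M_\infty}=i(\lambda^+)\ge\lambda^+$, and $(\lambda^+)^{M_\infty}\le\lambda^+$ since $M_\infty\subseteq V$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:meas}]
Let $B=\{(n,A):A\in\tilde U_n\}\in M_\infty$. By elementarity $M_\infty$ satisfies $V=L[B]$, so $M_\infty=L[B]$ by (L2), and $B,\vec\lambda\in L[B]$. Let $X=X_B$. By Lemma~\ref{lem:XB}(i), (ii) and Lemma~\ref{lem:Minf}, $|X|\ge\lambda^+$, and no perfect embedding has its range in $X$. It remains to define $X$ from $\vec\lambda$.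

Call $(\delta,F)$ \emph{good} if $\delta$ is an ordinal and
\begin{itemize}
\item[(G1)] $F$ is a set of pairs $(n,A)$ with $n<\omega$ and $A\subseteq\lambda_n$, and there is a function $c$ on $F$ such that $c(n,A)\subseteq A$ is club in $\lambda_n$ for all $(n,A)\in F$;
\item[(G2)] for all $n<\omega$ and all $A\in L_\delta[F]$ with $A\subseteq\lambda_n$, $(n,A)\in F$ or $(n,\lambda_n\setminus A)\in F$.
\end{itemize}
Goodness is $\Sigma_1$ in $\vec\lambda$: quantify existentially over $c$ and, by (L2), over $y=L_\delta[F]$; all other quantifiers are bounded.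

If $(\delta,F)$ is good, $A\in L_\delta[F]$ and $A\subseteq\lambda_n$, then
\begin{equation}\label{eq:club}
(n,A)\in F\iff A\in\mathcal{C}_n .
\end{equation}
The forward direction is (G1). Conversely, if $(n,A)\notin F$, then $\lambda_n\setminus A$ contains a club by (G2) and (G1), and $A\notin\mathcal{C}_n$ because two clubs in the regular uncountable cardinal $\lambda_n$ meet.

The pair $(\delta,B)$ is good for every $\delta$: (G1) holds by Lemma~\ref{lem:Minf} and the axiom of choice, and (G2) holds since $L_\delta[B]\subseteq M_\infty$ and $\tilde U_n$ is an ultrafilter on $\lambda_n$ in $M_\infty$. So \eqref{eq:club} holds for $B$ and all $A\in L[B]$ with $A\subseteq\lambda_n$. Now let $(\delta,F)$ be good and $z\in L_\delta[F]\cap L[B]$. If $z=(n,A)$ with $A\subseteq\lambda_n$, then $A\in L_\delta[F]\cap L[B]$ by transitivity, and $z\in F\iff A\in\mathcal{C}_n\iff z\in B$; otherwise $z$ is in neither set. By (L3), $L_\delta[F]=L_\delta[B]$, and $<_F$ and $<_B$ agree on this set. Lemma~\ref{lem:XB}(iv) and (v) now give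
\[
X=\{x\subseteq\lambda:\text{there is a good pair }(\delta,F)\text{ that certifies }x\},
\]
and by Lemma~\ref{lem:XB}(iii) this is a $\Sigma_1$-definition of $X$ from $\vec\lambda$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DIL}
Vincenzo Dimonte, Martina Iannella, Philipp L\"ucke,
\emph{Descriptive properties of I2-embeddings},
arXiv:2311.00376 (2023).

\end{thebibliography}
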